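\title{A diagonal form over $\mathbb{Z}[v,v^{-1}]$ for the graded Cartan matrices of the symmetric groups}

\begin{abstract}
For every $\ell\ge 2$ we show that the graded Cartan matrix of a block of weight $d$ of the symmetric group in quantum characteristic $\ell$ is equivalent over $\mathbb{Z}[v,v^{-1}]$ to an explicit diagonal matrix whose entries are products of quantum integers. For $\ell=p^r$ a prime power this proves a graded version of Hill's conjecture posed by Tsuchioka. The proof transports the problem, by simple reflections acting on the basic representation of $U_v(\widehat{\mathfrak{sl}}_\ell)$, to a block in which the relevant lattice is generated by Pieri operators. This reduces the theorem to a single endomorphism of the ring of symmetric functions, which we diagonalize by means of plethysm.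
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The matrices and the question}
Let $\mathcal{A}=\mathbb{Z}[v,v^{-1}]$ and $q=v^2$. For $n,k\ge1$ put
\[
[n]_k=\frac{v^{kn}-v^{-kn}}{v^k-v^{-k}}\in\mathcal{A},
\]
which is $\frac{1-q^{kn}}{1-q^k}=1+q^k+\dots+q^{k(n-1)}$ up to a unit $\pm v^j$ of $\mathcal{A}$. We write $\mathsf{Par}(s)$ for the set of partitions of $s$, $m_n(\lambda)$ for the number of parts of $\lambda$ equal to $n$, and $u(k,n)$ for the number of $k$-tuples of partitions of total size $n$, with $u(0,n)=\delta_{n,0}$.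

Fix $\ell\ge2$ and $d\ge0$. Consider the cyclotomic quiver Hecke algebra $R^{\Lambda_0}$ of type $A^{(1)}_{\ell-1}$, or equivalently the Iwahori--Hecke algebra of $\mathfrak{S}_{\ell d}$ at a primitive $\ell$-th root of unity with the Brundan--Kleshchev grading, and its block containing the partitions of $\ell d$ with empty $\ell$-core. This block has weight $d$. Its graded Cartan matrix is
\[
C^v_{\ell,d}=D^TD,
\]
where $D=(d_{\lambda\mu}(v))$ is the graded decomposition matrix of the block, and the $d_{\lambda\mu}(v)$ are the coefficients of the Lascoux--Leclerc--Thibon canonical basis of the level-one Fock space. We use only this last description, which is recalled in Section~\ref{sec:fock} and makes sense for the block of weight $d$ with any $\ell$-core. The matrix $C^v_{\ell,d}$ is square of size $u(\ell-1,d)$, and $C_{\ell,d}=C^v_{\ell,d}|_{v=1}$ is the ungraded Cartan matrix.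

Two square matrices $X,X'$ over a commutative ring $R$ are \emph{equivalent} if $X=PX'Q$ with $P,Q$ invertible over $R$. For a finite multiset $M$ of elements of $R$ we write $X\equiv_R M$ if $X$ is equivalent to the diagonal matrix formed by the elements of $M$ followed by as many $1$'s as are needed to match the size of $X$. Multiplying elements of $M$ by units does not change this relation. In a multiset, $\{x\}^m$ denotes $x$ with multiplicity $m$, and $\bigsqcup$ is multiset union.

Let $p$ be a prime, $r\ge1$ and $\ell=p^r$. Write $\nu_p$ for the $p$-adic valuation and $a_p(n)=n/p^{\nu_p(n)}$. Hill's conjecture, which is equivalent to the K\"ulshammer--Olsson--Robinson conjecture, is the statement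
\begin{equation}\label{eq:hill}
C_{\ell,d}\equiv_{\mathbb{Z}}\bigsqcup_{s=1}^{d}\ \bigsqcup_{\lambda\in\mathsf{Par}(s)}\{I_{p,r}(\lambda)\}^{u(\ell-2,d-s)},
\end{equation}
where $I_{p,r}(\lambda)$ is the power of $p$ with
\[
\log_pI_{p,r}(\lambda)=\sum_{n\ge1,\ p^r\nmid n}\Big((r-\nu_p(n))\,m_n(\lambda)+\sum_{t\ge1}\lfloor m_n(\lambda)/p^t\rfloor\Big).
\]
By Legendre's formula $\sum_{t\ge1}\lfloor m/p^t\rfloor=\sum_{k=1}^m\nu_p(k)$, so $I_{p,r}(\lambda)$ is the product of the numbers $p^{r+\nu_p(k)-\nu_p(n)}$ over all $n$ with $p^r\nmid n$ and $1\le k\le m_n(\lambda)$. Replace each of these numbers by a quantum integer: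
\[
I^v_{p,r}(\lambda)=\prod_{n\ge1,\ p^r\nmid n}\ \prod_{k=1}^{m_n(\lambda)}\big[p^{r+\nu_p(k)-\nu_p(n)}\big]_{a_p(k)p^{\nu_p(n)}} .
\]
The problem posed in \cite{Tsuchioka} is to decide whether, for all $p$, $r$ and $d\ge0$,
\begin{equation}\label{eq:problem}
C^v_{\ell,d}\equiv_{\mathcal{A}}\bigsqcup_{s=1}^{d}\ \bigsqcup_{\lambda\in\mathsf{Par}(s)}\{I^v_{p,r}(\lambda)\}^{u(\ell-2,d-s)}\qquad(\ell=p^r).
\end{equation}
Setting $v=1$ sends invertible matrices over $\mathcal{A}$ to invertible matrices over $\mathbb{Z}$ and $[n]_k$ to $n$, so \eqref{eq:problem} implies \eqref{eq:hill}.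

Over $\mathbb{Z}$ a diagonal form always exists, and the question is what its entries are. Over $\mathcal{A}$, which is not a principal ideal domain, existence is part of the question. For instance $\left(\begin{smallmatrix}2&1+v\\0&2\end{smallmatrix}\right)$ is not equivalent to a diagonal matrix: up to units the diagonal would be $(1,4)$ or $(2,2)$, and the ideal generated by the entries, an invariant of equivalence, would be $(1)$ or $(2)$ rather than $(2,1+v)$.

\subsection{Two small cases}
For $d=1$, Example~\ref{ex:canonical} shows that $C^v_{\ell,1}$ is the tridiagonal matrix $K$ of size $\ell-1$ with diagonal entries $1+v^2$ and off-diagonal entries $v$. We shall see in Lemma~\ref{lem:K} that $K\equiv_{\mathcal{A}}\{[\ell]_1\}$, in agreement with \eqref{eq:problem}, whose right side consists of $I^v_{p,r}((1))=[p^r]_1$ alone.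

For $\ell=2$ and $d=2$ the same example gives
\[
C^v_{2,2}=\begin{pmatrix}(1+q)^2& v(1+q)\\ v(1+q)&1+q+q^2\end{pmatrix}.
\]
Subtracting $v$ times the first column from the second puts $1$ in the lower right corner, so $C^v_{2,2}$ is equivalent to $\operatorname{diag}(1,\det C^v_{2,2})$, and $\det C^v_{2,2}=(1+q)^2(1+q^2)$. On the right of \eqref{eq:problem} only $s=2$ contributes, with $I^v_{2,1}((2))=1$ and $I^v_{2,1}((1,1))=[2]_1[4]_1$, which is $(1+q)\cdot(1+q)(1+q^2)$ up to a unit. Thus the elementary divisor $8$ of $C_{2,2}$ is quantized as $[2]_1[4]_1$, and not as $[2]_1^3$ or $[8]_1$.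

\subsection{Results}
We prove \eqref{eq:problem} in a form that makes sense for every $\ell\ge2$. For $N,k\ge1$ let $a_N(k)$ be the largest divisor of $k$ coprime to $N$; for $N$ prime this agrees with the notation above. For $n\ge1$ put $g_n=\gcd(\ell,n)$, $N_n=\ell/g_n$ and
\begin{equation}\label{eq:J}
J_n(m)=\prod_{k=1}^m\frac{1-q^{\ell k}}{1-q^{g_na_{N_n}(k)}},\qquad I^v_\ell(\lambda)=\prod_{n\ge1}J_n(m_n(\lambda)).
\end{equation}
Since $g_na_{N_n}(k)$ divides $\ell k$, each factor is a quantum integer up to a unit. If $\ell\mid n$, then $g_n=\ell$, $N_n=1$, $a_1(k)=k$, and $J_n(m)=1$. If $\ell=p^r$ does not divide $n$, then $g_n=p^{\nu_p(n)}$ and $N_n$ is a positive power of $p$, so $a_{N_n}(k)=a_p(k)$; as $a_p(k)p^{\nu_p(n)}\cdot p^{r+\nu_p(k)-\nu_p(n)}=p^rk$, the $k$-th factor of $J_n(m)$ is a unit times $[p^{r+\nu_p(k)-\nu_p(n)}]_{a_p(k)p^{\nu_p(n)}}$. Hence $I^v_{p^r}(\lambda)$ is a unit multiple of $I^v_{p,r}(\lambda)$.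

\begin{theorem}\label{thm:A}
For all $\ell\ge2$ and $d\ge0$,
\[
C^v_{\ell,d}\equiv_{\mathcal{A}}\bigsqcup_{s=1}^{d}\ \bigsqcup_{\lambda\in\mathsf{Par}(s)}\{I^v_\ell(\lambda)\}^{u(\ell-2,d-s)}.
\]
The same holds for the graded Cartan matrix of the block of weight $d$ with any $\ell$-core. In particular \eqref{eq:problem} holds for every prime $p$, every $r\ge1$ and every $d\ge0$.
\end{theorem}

The arithmetic content of Theorem~\ref{thm:A} lies in a statement about symmetric functions. Let $\mathrm{Sym}=\mathcal{A}[h_1,h_2,\dots]$ be the ring of symmetric functions over $\mathcal{A}$, let $\mathrm{Sym}_s$ be its part of degree $s$, and let $H(\xi)=\sum_{r\ge0}h_r\xi^r$.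

\begin{theorem}\label{thm:B}
Let $\ell\ge2$ and let $\varphi$ be the $\mathcal{A}$-algebra endomorphism of $\mathrm{Sym}$ with $H(\xi)\mapsto\prod_{i=0}^{\ell-1}H(q^i\xi)$, that is, $p_k\mapsto\frac{1-q^{\ell k}}{1-q^k}\,p_k$ on power sums. For every $s\ge0$ the matrix of $\varphi$ on $\mathrm{Sym}_s$ is equivalent over $\mathcal{A}$ to $\operatorname{diag}(I^v_\ell(\lambda))_{\lambda\in\mathsf{Par}(s)}$.
\end{theorem}

The link between the two theorems is a construction $B\mapsto\Gamma_d(B)$ (Section~\ref{sec:functor}) that turns a matrix over $\mathcal{A}$ into a linear map between spaces of symmetric functions of degree $d$ and respects products. The matrix $C^v_{\ell,d}$ is the Gram matrix of a lattice in a weight space of the Fock space (Section~\ref{sec:fock}). Up to equivalence it depends only on $d$ and not on the core (Section~\ref{sec:reflections}), and for a well chosen core the lattice can be computed (Section~\ref{sec:rouquier}). The outcome is that $C^v_{\ell,d}$ is equivalent to $\Gamma_d(K)$: weight $d$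 is obtained from weight $1$ by a functor. Diagonalizing $K$ then leaves only $\varphi$ (Section~\ref{sec:reduction}). Section~\ref{sec:phi}, which proves Theorem~\ref{thm:B}, is independent of Sections~\ref{sec:reflections}--\ref{sec:reduction}.

\section{Matrices acting on symmetric functions}\label{sec:functor}

We recall the standard facts about symmetric functions that are used. The $h_\lambda=\prod_ih_{\lambda_i}$ and the Schur functions $s_\lambda$, $\lambda\in\mathsf{Par}(s)$, are bases of $\mathrm{Sym}_s$, already over $\mathbb{Z}$, and $\mathrm{Sym}=\mathcal{A}[e_1,e_2,\dots]$. After tensoring with $\mathbb{Q}$ the power sums $p_k$ are free generators, and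
\[
H(\xi)=\exp\sum_{k\ge1}\frac{p_k\xi^k}{k},\qquad E(\xi)=\sum_{r\ge0}e_r\xi^r=H(-\xi)^{-1}.
\]
For $\mu,\rho\in\mathsf{Par}(m)$ let $\chi^\mu_\rho$ be the value of the irreducible character $\chi^\mu$ of $\mathfrak{S}_m$ on cycle type $\rho$, and $z_\rho=\prod_kk^{m_k(\rho)}m_k(\rho)!$. Then $p_\rho=\sum_\mu\chi^\mu_\rho s_\mu$ and $s_\mu=\sum_\rho z_\rho^{-1}\chi^\mu_\rho p_\rho$. For the Hall form the $s_\mu$ are orthonormal and $\langle p_\rho,p_{\rho'}\rangle=z_\rho\delta_{\rho\rho'}$. Pieri's rules say that $h_bs_\lambda$ (resp.\ $e_as_\lambda$) is the sum of the $s_\mu$ with $\mu/\lambda$ a horizontal strip of size $b$, meaning $\mu_n\le\lambda_{n-1}$ for all $n\ge2$ (resp.\ a vertical strip of size $a$, meaning $\mu_n\le\lambda_n+1$ for all $n$).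

Put $w=-v$, so that $\mathcal{A}=\mathbb{Z}[w,w^{-1}]$ and $q=w^2$, and let $\psi^k$ be the ring endomorphism of $\mathcal{A}$ with $w\mapsto w^k$. The sign in $w$ is dictated by Proposition~\ref{prop:pieri}, where elementary and complete symmetric functions occur together; it is invisible on $q$, since $\psi^k(q)=q^k$.

Let $\mathrm{Sym}^{(a)}=\mathcal{A}[h_r(X_i):r\ge1,\ 1\le i\le a]$ be the $a$-fold tensor power of $\mathrm{Sym}$ over $\mathcal{A}$, with $\mathrm{Sym}^{(0)}=\mathcal{A}$. Its part $\mathrm{Sym}^{(a)}_d$ of degree $d$ is free of rank $u(a,d)$ on the products of Schur functions, and we give it the $\mathcal{A}$-bilinear form for which these products are orthonormal. For an $a\times b$ matrix $B$ over $\mathcal{A}$ let $\Gamma(B)$ be the algebra map, defined at first over $\mathbb{Q}\otimes\mathcal{A}$, with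
\[
\Gamma(B)\colon\quad p_k(X_i)\longmapsto\sum_{j=1}^b\psi^k(B_{ij})\,p_k(X_j),
\]
and let $\Gamma_d(B)$ be its part of degree $d$.

\begin{lemma}\label{lem:functor}
\begin{enumerate}
\item[(a)] $\Gamma(B)$ maps $\mathrm{Sym}^{(a)}$ to $\mathrm{Sym}^{(b)}$.
\item[(b)] $\Gamma(BB')=\Gamma(B')\circ\Gamma(B)$ and $\Gamma(1)=\mathrm{id}$. In particular $\Gamma_d(B)$ is invertible over $\mathcal{A}$ if $B$ is, and equivalent square matrices $B$ give equivalent matrices $\Gamma_d(B)$.
\item[(c)] The adjoint of $\Gamma_d(B)$ is $\Gamma_d(B^T)$.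
\item[(d)] $\Gamma_d(\operatorname{diag}(B_{11},\dots,B_{aa}))=\bigoplus_{d_1+\dots+d_a=d}\bigotimes_i\Gamma_{d_i}(B_{ii})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $B_{ij}=\sum_cB_{ij,c}w^c$ with $B_{ij,c}\in\mathbb{Z}$. The exponential formula gives $H_{X_i}(\xi)\mapsto\prod_j\prod_cH_{X_j}(w^c\xi)^{B_{ij,c}}$, a power series with coefficients in $\mathrm{Sym}^{(b)}$ because $H$ has constant term $1$.

(b) Both sides send $p_k(X_i)$ to $\sum_{j,l}\psi^k(B_{ij})\psi^k(B'_{jl})p_k(X_l)$, since $\psi^k$ is a ring map.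

(c) Over $\mathbb{Q}\otimes\mathcal{A}$, $\mathrm{Sym}^{(a)}$ is the symmetric algebra on the span of the $p_k(X_i)$. The formula $\langle p_\rho,p_{\rho'}\rangle=z_\rho\delta_{\rho\rho'}$ says that products of different numbers of generators are orthogonal and that $\langle y_1\cdots y_m,y'_1\cdots y'_m\rangle=\sum_{\pi\in\mathfrak{S}_m}\prod_i\langle y_i,y'_{\pi(i)}\rangle$ for $y_i,y_i'$ in that span, where $\langle p_k(X_i),p_{k'}(X_j)\rangle=k\delta_{kk'}\delta_{ij}$. So it suffices to check adjointness on generators, and there $\langle\Gamma(B)p_k(X_i),p_k(X_j)\rangle=k\psi^k(B_{ij})=\langle p_k(X_i),\Gamma(B^T)p_k(X_j)\rangle$.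

(d) A diagonal matrix acts on each tensor factor separately.
\end{proof}

With $\Theta=1+q+\dots+q^{\ell-1}$, viewed as a $1\times1$ matrix, $\psi^k(\Theta)=\frac{1-q^{\ell k}}{1-q^k}$, so $\varphi=\Gamma(\Theta)$.

\section{The Fock space and the abacus}\label{sec:fock}

\subsection{Weights, nodes and the action}
Indices $i$ run over $\mathbb{Z}/\ell\mathbb{Z}$, identified with $\{0,\dots,\ell-1\}$. Weights are the elements $\nu=\Lambda_0-\sum_ic_i\alpha_i$, $c_i\in\mathbb{Z}$, with $\Lambda_0,\alpha_0,\dots,\alpha_{\ell-1}$ linearly independent. The symmetric form is given by $(\Lambda_0,\Lambda_0)=0$, $(\Lambda_0,\alpha_i)=\delta_{i0}$ and $(\alpha_i,\sum_jc_j\alpha_j)=2c_i-c_{i-1}-c_{i+1}$. The simple reflection is $s_i\nu=\nu-(\nu,\alpha_i)\alpha_i$, and $\delta=\sum_i\alpha_i$ satisfies $(\delta,\alpha_i)=0$.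

The content of the node in row $a$ and column $b$ of a Young diagram is $b-a$, and an \emph{$i$-node} is a node of content $\equiv i \pmod \ell$. The Fock space is the $\mathbb{Q}(v)$-vector space with basis $|\lambda\rangle$, $\lambda$ a partition, and $|\lambda\rangle$ has weight $\operatorname{wt}\lambda=\Lambda_0-\sum_ic_i(\lambda)\alpha_i$, where $c_i(\lambda)$ is the number of $i$-nodes of $\lambda$. If $\mu/\lambda$ is a single $i$-node $\gamma$, let $N_i^>(\lambda,\mu)$ (resp.\ $N_i^<(\lambda,\mu)$) be the number of addable minus the number of removable $i$-nodes of $\lambda$ of content larger (resp.\ smaller) than that of $\gamma$; these are the nodes to the right (resp.\ left) of $\gamma$. By Hayashi and Misra--Miwa,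
\begin{equation}\label{eq:action}
F_i|\lambda\rangle=\sum_\mu v^{N_i^>(\lambda,\mu)}|\mu\rangle,\qquad E_i|\mu\rangle=\sum_\lambda v^{-N_i^<(\lambda,\mu)}|\lambda\rangle
\end{equation}
define an action of $U_v(\widehat{\mathfrak{sl}}_\ell)$ in which $E_iF_i-F_iE_i$ acts on weight $\nu$ by $[(\nu,\alpha_i)]$, where $[n]=\frac{v^n-v^{-n}}{v-v^{-1}}$. Transposing all partitions, as in other conventions, only relabels the rows and columns of $D$. Divided powers are $F_i^{(k)}=F_i^k/[k]!$ and $E_i^{(k)}=E_i^k/[k]!$, with $[k]!=[1]\cdots[k]$.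

Let $V=V(\Lambda_0)$ be the submodule generated by $|\emptyset\rangle$; it is integrable. Let $V_{\mathcal{A}}$ be the $\mathcal{A}$-span of all $F_{i_1}^{(k_1)}\cdots F_{i_m}^{(k_m)}|\emptyset\rangle$, and $V_{\mathcal{A},\nu}$ its part of weight $\nu$. The lattice $V_{\mathcal{A}}$ is stable under all $E_i^{(k)}$ and $F_i^{(k)}$ and under the \emph{bar involution}, the additive map $x\mapsto\bar x$ on $V$ that fixes $|\emptyset\rangle$, commutes with all $E_i$ and $F_i$, and satisfies $\overline{ax}=\bar a\,\bar x$, where $\bar a(v)=a(v^{-1})$. A partition is $\ell$-regular if no part is repeated $\ell$ or more times. By Lascoux--Leclerc--Thibon and Kashiwara, for each $\ell$-regular $\mu$ there is a unique bar-invariant $G(\mu)\in V_{\mathcal{A}}$ lying in $|\mu\rangle+\sum_\lambda v\mathbb{Z}[v]\,|\lambda\rangle$; it has weight $\operatorname{wt}\mu$, and the $G(\mu)$ form an $\mathcal{A}$-basis of $V_{\mathcal{A}}$. The entries of $D$ are defined by $G(\mu)=\sum_\lambda d_{\lambda\mu}(v)|\lambda\rangle$. Let $(\ ,\ )_F$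 be the bilinear form for which the $|\lambda\rangle$ are orthonormal. Then $D^TD$ is the Gram matrix of $(\ ,\ )_F$ in the basis of those $G(\mu)$ with $\mu$ in the block. Since we only care about equivalence, the basis may be changed, and from now on the object of study is the lattice with its form.

\subsection{The abacus}\label{sub:abacus}
Call $R\subset\mathbb{Z}$ a \emph{bead set} if it contains all sufficiently small and no sufficiently large integers; elements of $R$ are beads, the other integers are gaps. Listing the beads in decreasing order, $R=\{\mu_n-n+\beta:n\ge1\}$ for a unique partition $\mu$ and a unique integer $\beta=|R\cap\mathbb{Z}_{\ge0}|-|\mathbb{Z}_{<0}\setminus R|$, the \emph{charge}. The $n$-th bead has $\mu_n$ gaps below it. To $\lambda$ we attach the bead set $\{\lambda_n-n\}$ of charge $0$. The integer $\ell y+i$, $0\le i<\ell$, is row $y$ of runner $i$, and $R_i$ is the set of occupied rows on runner $i$. Write $R_i=\{\lambda^i_n-n+\beta_i\}$. The charge is additive over the runners, so $\lambda\mapsto(\beta_i,\lambda^i)_i$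 is a bijection onto the tuples with $\sum_i\beta_i=0$. Removing a rim $\ell$-hook moves a bead from a position $c$ to a gap $c-\ell$, that is, down one row on its runner; the nodes removed have contents $c-\ell+1,\dots,c$, one of each residue. Hence the $\ell$-core of $\lambda$ has $R_i=\{y<\beta_i\}$, and the number of hooks removed, the \emph{$\ell$-weight}, is $\sum_i|\lambda^i|$. A block of weight $d$ consists of the partitions with a given core and $\ell$-weight $d$.

Adding a node of content $c$ moves a bead from $c-1$ to $c$. Call $(c-1,c)$ with $c\equiv i$ an \emph{$i$-pair}. For $i\ne0$ it joins row $y$ of runner $i-1$ to row $y$ of runner $i$; for $i=0$ it joins row $y$ of runner $\ell-1$ to row $y+1$ of runner $0$. Addable $i$-nodes are the $i$-pairs with only $c-1$ occupied, removable $i$-nodes those with only $c$ occupied, and larger content means larger row. As $\ell\ge2$, distinct $i$-pairs are disjoint, so adding an $i$-node changes the status of no other $i$-node. An $i$-node brings a bead to runner $i$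 and an $(i+1)$-node takes one away, so $\beta_i=c_i(\lambda)-c_{i+1}(\lambda)$. The number of addable minus the number of removable $i$-nodes is $\beta_{i-1}-\beta_i+\delta_{i0}=(\operatorname{wt}\lambda,\alpha_i)$. Therefore
\begin{equation}\label{eq:Nsum}
N_i^>(\lambda,\mu)+N_i^<(\lambda,\mu)+1=(\operatorname{wt}\lambda,\alpha_i).
\end{equation}

\begin{lemma}\label{lem:divided}
$F_i^{(k)}|\lambda\rangle=\sum_\mu v^{N(\lambda,\mu)}|\mu\rangle$, summed over all $\mu\supset\lambda$ such that $\mu/\lambda$ consists of $k$ $i$-nodes, where $N(\lambda,\mu)$ is the sum over $\gamma\in\mu/\lambda$ of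
\[
\#\{\text{addable $i$-nodes of $\mu$ right of }\gamma\}-\#\{\text{removable $i$-nodes of $\lambda$ right of }\gamma\}.
\]
In particular $V_{\mathcal{A}}$ lies in the $\mathcal{A}$-span of the $|\lambda\rangle$.
\end{lemma}

\begin{proof}
Induction on $k$; for $k=1$ this is \eqref{eq:action}, since $\lambda$ and $\mu$ have the same addable $i$-nodes right of $\gamma$. Let $\mu/\lambda=\{\gamma_1,\dots,\gamma_k\}$ from left to right and $\mu^j=\mu\setminus\gamma_j$. The addable $i$-nodes of $\mu^j$ are those of $\mu$ and $\gamma_j$, which is right of $\gamma_1,\dots,\gamma_{j-1}$; the removable $i$-nodes of $\mu^j$ are those of $\lambda$ and the $\gamma_t$, $t\ne j$, of which $k-j$ are right of $\gamma_j$. Hence $N(\lambda,\mu^j)+N(\mu^j,\mu)=N(\lambda,\mu)+(j-1)-(k-j)$. The coefficient of $|\mu\rangle$ in $F_iF_i^{(k-1)}|\lambda\rangle=[k]F_i^{(k)}|\lambda\rangle$ is thus $v^{N(\lambda,\mu)}\sum_{j=1}^kv^{2j-1-k}=v^{N(\lambda,\mu)}[k]$.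
\end{proof}

\begin{lemma}\label{lem:cores}
Let $\kappa$ be an $\ell$-core and $d\ge0$.
\begin{enumerate}
\item[(a)] The partitions $\lambda$ with $\operatorname{wt}\lambda=\operatorname{wt}\kappa-d\delta$ are those with core $\kappa$ and $\ell$-weight $d$.
\item[(b)] $|\kappa\rangle$ is a bar-invariant element of $V_{\mathcal{A}}$, and $\operatorname{wt}\kappa-d\delta$ is obtained from $\Lambda_0-d\delta$ by a sequence of simple reflections.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each rim $\ell$-hook contributes $-\delta$ to the weight. Conversely $\operatorname{wt}\lambda$ determines the $\beta_i=c_i-c_{i+1}$, hence the core, and $|\lambda|$, hence the $\ell$-weight.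

(b) Induction on $|\kappa|$. On each runner of a core the beads fill an interval $\{y<\beta_i\}$, so a core does not have both addable and removable $i$-nodes. If $\kappa\ne\emptyset$, choose $i$ such that $\kappa$ has $m>0$ removable $i$-nodes, and remove them all. This interchanges the two sides of all $i$-pairs and gives a smaller core $\kappa'$ with $m$ addable and no removable $i$-nodes. Then $(\operatorname{wt}\kappa',\alpha_i)=m$, so $\operatorname{wt}\kappa-d\delta=s_i(\operatorname{wt}\kappa'-d\delta)$, and $F_i^{(m)}|\kappa'\rangle=|\kappa\rangle$ by Lemma~\ref{lem:divided}, both counts in the exponent being $0$.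
\end{proof}

By (a), the graded Cartan matrix of the block with core $\kappa$ and weight $d$ is the Gram matrix of $(\ ,\ )_F$ on $V_{\mathcal{A},\operatorname{wt}\kappa-d\delta}$ in the canonical basis.

\begin{example}\label{ex:canonical}
Let $0\le j\le\ell-2$. The hook $(\ell-1-j,1^j)$ has size $\ell-1$, so it is a core. It contains every residue except $i=\ell-1-j\ne0$, and its addable $i$-nodes have contents $\ell-1-j$ and $-j-1$. So $F_i$ sends it to $|(\ell-j,1^j)\rangle+v|(\ell-j-1,1^{j+1})\rangle$. This vector is bar-invariant by Lemma~\ref{lem:cores}, so it is $G((\ell-j,1^j))$. These are $\ell-1=u(\ell-1,1)$ vectors, and their Gram matrix is $C^v_{\ell,1}=K$.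

For $\ell=2$, we have $F_1F_0|\emptyset\rangle=|2\rangle+v|1^2\rangle$, then $F_0$ gives $|3\rangle+v|1^3\rangle$, and $F_1$ gives $G(4)=|4\rangle+v|31\rangle+v|21^2\rangle+v^2|1^4\rangle$. Also $G(31)=F_0|21\rangle=|31\rangle+v|22\rangle+v^2|21^2\rangle$. Their Gram matrix is the matrix $C^v_{2,2}$ of the introduction.
\end{example}

\section{Invariance under simple reflections}\label{sec:reflections}

The lattice $V_{\mathcal{A},\Lambda_0-d\delta}$ has no convenient description, but by Lemma~\ref{lem:cores} its weight is related to $\operatorname{wt}\kappa-d\delta$ by reflections, and reflections lift to isomorphisms of lattices. These isomorphisms do not preserve $(\ ,\ )_F$. We replace the form by a sesquilinear one that is preserved and has an equivalent Gram matrix.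

\subsection{A sesquilinear form}
By \eqref{eq:action} and \eqref{eq:Nsum}, $(F_ix,y)_F=v^{(\nu,\alpha_i)-1}(x,E_iy)_F$ for $x$ of weight $\nu$. The power of $v$ is removed by rescaling each weight space. Put $\operatorname{df}(\nu)=-\frac12(\nu,\nu)$. Then $\operatorname{df}(\Lambda_0)=0$ and $\operatorname{df}(\nu-\alpha_i)-\operatorname{df}(\nu)=(\nu,\alpha_i)-1$, so $\operatorname{df}$ is integer valued. Let $(x,y)'=v^{-\operatorname{df}(\nu)}(x,y)_F$ for $x,y$ of weight $\nu$, with different weight spaces orthogonal. This form is symmetric and satisfies $(F_ix,y)'=(x,E_iy)'$. On $V$ put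
\[
\langle x,y\rangle=(\bar x,y)'.
\]
Then $\langle ax,by\rangle=\bar ab\langle x,y\rangle$. As bar commutes with $E_i$ and $F_i$, we have $\langle F_ix,y\rangle=\langle x,E_iy\rangle$ and, by the symmetry of $(\ ,\ )'$, $\langle E_ix,y\rangle=(y,E_i\bar x)'=(F_iy,\bar x)'=\langle x,F_iy\rangle$. The same holds for divided powers, because $[k]!$ is bar-invariant.

\subsection{Lusztig's operators}
Fix $i$. For $x\in V$ of weight $\nu$ with $(\nu,\alpha_i)=n$ put
\begin{align*}
T_ix&=\sum_{-a+b-c=n}(-1)^bv^{b-ac}E_i^{(a)}F_i^{(b)}E_i^{(c)}x,\\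
T_i'x&=\sum_{a-b+c=n}(-1)^bv^{ac-b}F_i^{(a)}E_i^{(b)}F_i^{(c)}x,
\end{align*}
with $a,b,c\ge0$. These are the operators $T''_{i,1}$ and $T'_{i,-1}$ of \cite[5.2.1]{Lusztig}, and they are inverse to each other by \cite[5.2.3]{Lusztig}. Both send weight $\nu$ to $s_i\nu$ and preserve $V_{\mathcal{A}}$, so $T_i\colon V_{\mathcal{A},\nu}\to V_{\mathcal{A},s_i\nu}$ is an isomorphism of $\mathcal{A}$-modules.

\begin{lemma}\label{lem:isometry}
$\langle T_ix,T_ix'\rangle=\langle x,x'\rangle$ for all $x,x'\in V$.
\end{lemma}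

\begin{proof}
Since $V$ is integrable, each weight space is spanned by vectors $F_i^{(k)}\eta$, where $\eta$ is a weight vector with $E_i\eta=0$, $n=(\operatorname{wt}\eta,\alpha_i)\ge0$ and $0\le k\le n$; moreover $F_i^{(b)}\eta=0$ for $b>n$. As $T_i$ is linear and the form sesquilinear, it suffices to treat two such vectors $x=F_i^{(k)}\eta$ and $x'=F_i^{(k')}\eta'$ of the same weight. Let $n'=(\operatorname{wt}\eta',\alpha_i)$, so $n-2k=n'-2k'$, and write $\genfrac{[}{]}{0pt}{1}{m}{a}=[m]!/([a]!\,[m-a]!)\in\mathcal{A}$.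

\emph{Action.} From $E_iF_i^{(b)}\eta=[n-b+1]F_i^{(b-1)}\eta$ we get, for $b\le n$, that $E_i^{(a)}F_i^{(b)}\eta=\genfrac{[}{]}{0pt}{1}{n-b+a}{a}F_i^{(b-a)}\eta$ if $a\le b$ and $0$ otherwise; also $F_i^{(a)}F_i^{(b)}=\genfrac{[}{]}{0pt}{1}{a+b}{a}F_i^{(a+b)}$. Each term of $T_ix$ is therefore a multiple of $F_i^{(k-c+b-a)}\eta=F_i^{(n-k)}\eta$, so $T_iF_i^{(k)}\eta=t_{n,k}F_i^{(n-k)}\eta$ with $t_{n,k}\in\mathcal{A}$ depending only on $n$ and $k$. In the same way $T_i'F_i^{(n-k)}\eta=t'F_i^{(k)}\eta$ with $t'\in\mathcal{A}$. If $\eta\ne0$ then $F_i^{(k)}\eta\neq0$, because $E_i^{(k)}$ sends it to $\genfrac{[}{]}{0pt}{1}{n}{k}\eta$; hence $t_{n,k}t'=1$. The units of $\mathcal{A}$ are the $\pm v^j$, so $\overline{t_{n,k}}\,t_{n,k}=1$.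

\emph{Pairing.} If $k>k'$, then $\langle x,x'\rangle=\langle\eta,E_i^{(k)}F_i^{(k')}\eta'\rangle=0$; if $k<k'$, then $\langle x,x'\rangle=\langle E_i^{(k')}F_i^{(k)}\eta,\eta'\rangle=0$. If $k=k'$, then $n=n'$ and $\langle x,x'\rangle=\genfrac{[}{]}{0pt}{1}{n}{k}\langle\eta,\eta'\rangle$.

\emph{Comparison.} Apply the pairing to $F_i^{(n-k)}\eta$ and $F_i^{(n'-k')}\eta'$. Since $n-k=k+(n-2k)$ and $n'-k'=k'+(n-2k)$, we get $\langle T_ix,T_ix'\rangle=0$ if $k\ne k'$, and $\langle T_ix,T_ix'\rangle=\overline{t_{n,k}}\,t_{n,k}\genfrac{[}{]}{0pt}{1}{n}{n-k}\langle\eta,\eta'\rangle=\langle x,x'\rangle$ if $k=k'$.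
\end{proof}

For a bilinear form the last line would produce $t_{n,k}^2$, which varies within one weight space: for $n-2k=0$ we have $t_{0,0}=1$, while the terms $(a,b,c)=(0,0,0),(1,1,0),(0,1,1),(1,2,1)$ give $t_{2,1}=1-v[2]-v[2]+v[2]=-v^2$. This is why the bar involution is built into the form.

\begin{corollary}\label{cor:blocks}
Let $\kappa$ be an $\ell$-core, $d\ge0$ and $\nu=\operatorname{wt}\kappa-d\delta$. Then $V_{\mathcal{A},\nu}$ is free of rank $u(\ell-1,d)$, and the Gram matrix of $(\ ,\ )_F$ in any $\mathcal{A}$-basis of $V_{\mathcal{A},\nu}$ is equivalent to $C^v_{\ell,d}$. In particular the graded Cartan matrices of all blocks of weight $d$ are equivalent over $\mathcal{A}$.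
\end{corollary}

\begin{proof}
For any weight $\nu$ let $M_\nu$ be the Gram matrix of $(\ ,\ )_F$ in an $\mathcal{A}$-basis $(x_a)$ of $V_{\mathcal{A},\nu}$. A change of basis replaces $M_\nu$ by $P^TM_\nu P$, so its equivalence class depends only on $\nu$. Write $\bar x_a=\sum_cR_{ca}x_c$ with $R$ over $\mathcal{A}$; applying bar again gives $R\bar R=1$, so $R$ is invertible. The Gram matrix of $\langle\ ,\ \rangle$ in $(x_a)$ is $v^{-\operatorname{df}(\nu)}R^TM_\nu$, which is equivalent to $M_\nu$. By Lemma~\ref{lem:isometry} it is also the Gram matrix of $\langle\ ,\ \rangle$ in the basis $(T_ix_a)$ of $V_{\mathcal{A},s_i\nu}$. So $M_\nu$ and $M_{s_i\nu}$ are equivalent. Now use Lemma~\ref{lem:cores}(b) and the fact that $C^v_{\ell,d}=M_{\Lambda_0-d\delta}$ has size $u(\ell-1,d)$.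
\end{proof}

\section{The lattice in a Rouquier weight space}\label{sec:rouquier}

We may now choose the core. For any core $\kappa$ and $d'\ge0$, the map $|\lambda\rangle\mapsto\prod_{i}s_{\lambda^i}(X_i)$ is an isometry from the $\mathcal{A}$-span of the $|\lambda\rangle$ with core $\kappa$ and $\ell$-weight $d'$ onto $\mathrm{Sym}^{(\ell)}_{d'}$, in sets of variables $X_0,\dots,X_{\ell-1}$. We look for a core for which suitable products of divided powers act as multiplication operators. Let $d\ge1$ and let $\kappa$ be the core with charges $\beta_i=d(2i-\ell+1)$; these sum to $0$, and $\beta_i-\beta_{i-1}=2d$. If $\lambda$ has core $\kappa$ and $\ell$-weight at most $d$, then each $\lambda^i$ has at most $d$ parts, each at most $d$, so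
\begin{equation}\label{eq:nested}
\{y<\beta_i-d\}\subset R_i\subset\{y<\beta_i+d\},\qquad\text{and hence}\qquad R_{i-1}\subset R_i\quad(1\le i\le\ell-1).
\end{equation}

To pass from $\ell$-weight $d'$ to $d'+k$ each residue must be added $k$ times. Since the runners are nested, only $0$-nodes are addable at first. Adding $k$ of them puts $k$ extra beads on runner $0$ and leaves $k$ extra gaps on runner $\ell-1$. The beads can then be pushed to the right, the gaps to the left, and we choose the place $j$ where they meet: for $1\le j\le\ell-1$ put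
\[
A_j^{(k)}=F_j^{(k)}F_{j+1}^{(k)}\cdots F_{\ell-1}^{(k)}\;F_{j-1}^{(k)}\cdots F_1^{(k)}F_0^{(k)} .
\]

\begin{example}
Let $\ell=2$, $d=1$. Then $\kappa=(2,1)$, with beads $1,-1,-3,-4,\dots$, and $F_0|21\rangle=|31\rangle+v|22\rangle+v^2|21^2\rangle$. Now $F_1|31\rangle=|41\rangle$, the partition $(2,2)$ has no addable $1$-node, and $F_1|21^2\rangle=v^{-1}|21^3\rangle$. So $A_1^{(1)}|\kappa\rangle=|41\rangle+v|21^3\rangle$. The partition $(4,1)$ arises from $\kappa$ by moving the bead $1$ to $3$ on runner $1$, and $(2,1^3)$ by moving $-4$ to $-2$ on runner $0$. We have obtained $e_1(X_1)+vh_1(X_0)$. The spacing of the charges cannot be dropped: for the empty core, $|2\rangle$ corresponds to $s_1(X_1)$, and $F_1F_0|2\rangle=|4\rangle+v|31\rangle$ has two terms, while $(e_1(X_1)+vh_1(X_0))s_1(X_1)$ has three.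
\end{example}

\begin{proposition}\label{prop:pieri}
Let $1\le j\le\ell-1$, $k\ge1$ and $d'+k\le d$. On the span of the partitions with core $\kappa$ and $\ell$-weight $d'$, the operator $A_j^{(k)}$ is multiplication by
\[
Q_{j,k}=\sum_{a+b=k}v^b\,e_a(X_j)\,h_b(X_{j-1}).
\]
\end{proposition}

\begin{proof}
Let $\lambda$ have core $\kappa$, $\ell$-weight $d'$ and runners $R_i$. By Lemma~\ref{lem:divided}, $A_j^{(k)}|\lambda\rangle$ is a sum over sequences of choices of $k$ addable pairs at each step. We determine the sequences and then their exponents. Call the application of $F_i^{(k)}$ step $i$.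

\medskip\noindent\emph{The choices.} At step $0$ we choose $S\subset R_{\ell-1}$ with $|S|=k$ such that $S^+=\{y+1:y\in S\}$ is disjoint from $R_0$. Runner $\ell-1$ becomes $R_{\ell-1}\setminus S$ and runner $0$ becomes $R_0\cup S^+$.

At step $i=1,\dots,j-1$, runner $i-1$ is $R_{i-1}\cup S^+$ and runner $i$ is $R_i\supset R_{i-1}$. The addable rows lie in $S^+$, so we must take all of $S^+$, which is possible exactly if $S^+\cap R_i=\emptyset$. Runner $i-1$ returns to $R_{i-1}$ and runner $i$ becomes $R_i\cup S^+$.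

At step $i=\ell-1,\dots,j+1$, in this order, runner $i-1$ is $R_{i-1}\subset R_i$ and runner $i$ is $R_i\setminus S$. The addable rows lie in $S$, so we must take all of $S$, which is possible exactly if $S\subset R_{i-1}$. Runner $i$ returns to $R_i$ and runner $i-1$ becomes $R_{i-1}\setminus S$.

Before step $j$, runner $j-1$ is $R_{j-1}\cup S^+$ and runner $j$ is $P=R_j\setminus S$. By \eqref{eq:nested}, all conditions met so far amount to $S^+\cap R_{j-1}=\emptyset$ and $S\subset R_j$. We choose $U\subset R_{j-1}\cup S^+$ with $|U|=k$ and $U\cap P=\emptyset$. The final partition $\mu$ has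
\[
R'_{j-1}=(R_{j-1}\cup S^+)\setminus U,\qquad R'_j=P\cup U,
\]
and the other runners of $\lambda$. Its weight is $\operatorname{wt}\kappa-(d'+k)\delta$, so by Lemma~\ref{lem:cores}(a) and $d'+k\le d$, the inclusions \eqref{eq:nested} hold for $\mu$ as well.

\medskip\noindent\emph{Separation into low and high rows.} Let $y_0=\beta_{j-1}+d=\beta_j-d$. All rows $<y_0$ lie in $R_j$ and in $R'_j$, and no row $\ge y_0$ lies in $R_{j-1}$ or in $R'_{j-1}$. For a set $X$ of rows let $X_<$ and $X_\ge$ be its parts in rows $<y_0$ and $\ge y_0$. A low element of $U$ lies in $R_j$ but not in $P$, so $U_<\subset S_<$; a low element of $S$ lies in $R_j'$ but not in $P$, so $S_<\subset U$. A high element of $U$ is not in $R_{j-1}$, so $U_\ge\subset (S^+)_\ge$; a high element of $S^+$ is not in $R'_{j-1}$, so $(S^+)_\ge\subset U$. Thus $U=S_<\cup(S^+)_\ge$. From $|U|=|S|$ we get $|(S^+)_\ge|=|S_\ge|$, which means $y_0-1\notin S$. Hence $(S^+)_<=S_<+1$ and $(S^+)_\ge=S_\ge+1$; we write $S^+_<$ and $S^+_\ge$. So $S$ determines the whole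 sequence, and the admissible $S$ are the disjoint unions $S_<\cup S_\ge$ of size $k$, with $S_<\subset\{y<y_0-1\}$ and $S_\ge\subset\{y\ge y_0\}$, such that
\begin{itemize}
\item[(L)] $S^+_<\cap R_{j-1}=\emptyset$ and $S_<\subset R_{j-1}\cup S^+_<$; then $R'_{j-1}=(R_{j-1}\cup S^+_<)\setminus S_<$;
\item[(H)] $S_\ge\subset R_j$ and $S^+_\ge\cap(R_j\setminus S_\ge)=\emptyset$; then $R'_j=(R_j\setminus S_\ge)\cup S^+_\ge$.
\end{itemize}
Put $a=|S_\ge|$ and $b=|S_<|$. Figure~\ref{fig:abacus} shows an example.

Condition (H) says that $a$ beads of $R_j$ advance by one row without collision. Their order is kept, so $a$ parts of $\lambda^j$ grow by one: a vertical strip of size $a$ is added, and it determines $S_\ge$. Every vertical strip of size $a\le k$ occurs, because the result has at most $d$ parts, so the moving beads have index $n\le d$ and lie in rows $\ge\beta_j-d=y_0$.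

For (L), decompose $S_<$ into maximal runs $\{x,\dots,x+m-1\}$. As $x-1\notin S_<$, we have $x\notin S^+_<$, so $x\in R_{j-1}$; and $x+1,\dots,x+m\in S^+_<$ are gaps of $R_{j-1}$. The effect of the run is to move the bead $x$ to $x+m$, which is below the original position of the next bead. If $x$ is the $n$-th bead, $n\geq 2$, this reads $\mu^{j-1}_n-n<\lambda^{j-1}_{n-1}-(n-1)$, that is, $\mu^{j-1}_n\le\lambda^{j-1}_{n-1}$. So a horizontal strip of size $b$ is added to $\lambda^{j-1}$. Conversely, a horizontal strip of size $b\le k$ moves the $n$-th bead $x_n$ to $x_n+m_n<x_{n-1}$. The union $S_<$ of the intervals $\{x_n,\dots,x_n+m_n-1\}$ has these intervals as its maximal runs and satisfies (L), and its elements are at most $(\beta_{j-1}+d'-1)+(k-1)\le y_0-2$, as required.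

Thus each pair consisting of a vertical strip of size $a$ on $\lambda^j$ and a horizontal strip of size $b$ on $\lambda^{j-1}$, with $a+b=k$, comes from exactly one sequence of choices. By Pieri's rules it remains to show that the exponent of $v$ is $b$.

\medskip\noindent\emph{The exponent.} For a set $X$ of rows bounded above let $X(>y)$ be the number of its elements larger than $y$. At each step, every chosen pair contributes the number of larger pairs that are addable after the step minus the number of larger pairs that are removable before it.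

Step $0$; index a pair by its row $y'$ on runner $\ell-1$. If $y'+1\in R_0$, then $y'<\beta_0+d\le\beta_{\ell-1}-d$, so $y'\in R_{\ell-1}$, and $y'\notin S$ since $S^+\cap R_0=\emptyset$. So nothing is removable before the step, the pairs addable after it are the $y'\in R_{\ell-1}\setminus S$ with $y'+1\notin R_0$, and $y\in S$ contributes $R_{\ell-1}(>y)-S(>y)-R_0(>y+1)$.

Steps $1\le i\le j-1$. All addable pairs are chosen, and the removable rows are $R_i\setminus R_{i-1}$ because $S^+\cap R_i=\emptyset$. The row $y+1\in S^+$ contributes $R_{i-1}(>y+1)-R_i(>y+1)$.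

Steps $j+1\le i\le\ell-1$. All addable pairs are chosen, and the removable rows are $R_i\setminus R_{i-1}$ because $S\subset R_{i-1}$. The row $y\in S$ contributes $R_{i-1}(>y)-R_i(>y)$.

These sums telescope: over all steps other than $j$, the element $y\in S$ contributes
\begin{equation}\label{eq:telescope}
R_j(>y)-S(>y)-R_{j-1}(>y+1)=P(>y)-R_{j-1}(>y),
\end{equation}
where we used $S\subset R_j$ and $y+1\notin R_{j-1}$.

Step $j$. The addable rows are $(R_{j-1}\cup S^+)\setminus P$. The low rows outside $P$ are $S_<$, all in $R_{j-1}\cup S^+$ by (L), and the high rows of $R_{j-1}\cup S^+$ are $S^+_\ge$, all outside $P$ by (H). So the addable rows are exactly $U$, all are chosen, and $(R_{j-1}\cup S^+)\cap P=R'_{j-1}$. The removable rows are $P\setminus R'_{j-1}$, and $u\in U$ contributes $R'_{j-1}(>u)-P(>u)$.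

Match $y\in S_<$ with $u=y$. The sum with \eqref{eq:telescope} is $R'_{j-1}(>y)-R_{j-1}(>y)=S^+_<(>y)-S_<(>y)$ by (L), and this is $1$, since $S_<^+(>y)$ counts the $y'\in S_<$ with $y'\ge y$. Match $y\in S_\ge$ with $u=y+1$. The terms for runner $j-1$ vanish, and $P(>y)-P(>y+1)=0$ because $y+1\notin P$ by (H). The total exponent is $|S_<|=b$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.7cm,y=0.55cm]
\foreach \y in {-5,...,3} \node at (\y,1) {\scriptsize $\y$};
\draw[dashed] (-0.5,0.6)--(-0.5,-6.6);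
\foreach \y in {-5,-4} \fill (\y,0) circle (3pt);
\foreach \y in {-3,...,3} \draw (\y,0) circle (3pt);
\foreach \y in {-5,...,2} \fill (\y,-1) circle (3pt);
\draw (3,-1) circle (3pt);
\foreach \y in {-5,-4,-3,-2,3} \fill (\y,-2.5) circle (3pt);
\foreach \y in {-1,0,1,2} \draw (\y,-2.5) circle (3pt);
\foreach \y in {-5,-2,-1,0,1} \fill (\y,-3.5) circle (3pt);
\foreach \y in {-4,-3,2,3} \draw (\y,-3.5) circle (3pt);
\foreach \y in {-4,-3,3} \draw[->] (\y,-2.75)--(\y,-3.25);
\foreach \y in {-5,-2} \fill (\y,-5) circle (3pt);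
\foreach \y in {-4,-3,-1,0,1,2,3} \draw (\y,-5) circle (3pt);
\foreach \y in {-5,...,1} \fill (\y,-6) circle (3pt);
\fill (3,-6) circle (3pt);
\draw (2,-6) circle (3pt);
\node[anchor=west] at (4,0) {$R_{j-1}$};
\node[anchor=west] at (4,-1) {$R_j$};
\node[anchor=west] at (4,-2.5) {$R_{j-1}\cup S^+$};
\node[anchor=west] at (4,-3.5) {$R_j\setminus S$};
\node[anchor=west] at (4,-5) {$R'_{j-1}$};
\node[anchor=west] at (4,-6) {$R'_j$};
\end{tikzpicture}
\caption{Runners $j-1$ and $j$ of the abacus, drawn horizontally, for one term of $A_j^{(3)}|\kappa\rangle$ with $d=3$. Black circles are beads, white circles gaps; rows are shifted so that $y_0=0$, and the dashed line separates low from high rows. Top: the core $\kappa$. Middle: the position before the last step $F_j^{(3)}$ for $S=\{-4,-3,2\}$, with arrows at the rows of $U$. Bottom: the result. One bead of runner $j-1$ has advanced two rows and one bead of runner $j$ one row; the term is $v^2e_1(X_j)h_2(X_{j-1})$.}\label{fig:abacus}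
\end{figure}

The generating function $\sum_kQ_{j,k}\xi^k=E_{X_j}(\xi)H_{X_{j-1}}(v\xi)$ brings in the construction of Section~\ref{sec:functor}. Let $B$ be the $(\ell-1)\times\ell$ matrix with rows indexed by $1,\dots,\ell-1$, columns by $0,\dots,\ell-1$, entries $B_{jj}=1$, $B_{j,j-1}=-w=v$, and zeros elsewhere. Then $\Gamma(B)$ sends $p_k(X_j)$ to $p_k(X_j)-w^kp_k(X_{j-1})$, so $H_{X_j}(\xi)\mapsto H_{X_j}(\xi)H_{X_{j-1}}(w\xi)^{-1}$ and $E_{X_j}(\xi)\mapsto E_{X_j}(\xi)H_{X_{j-1}}(-w\xi)$. That is, $\Gamma(B)\,e_k(X_j)=Q_{j,k}$. Moreover $BB^T$ has diagonal entries $1+v^2$ and entries $v$ next to the diagonal, so $BB^T=K$.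

\begin{proposition}\label{prop:lattice}
Let $\nu=\operatorname{wt}\kappa-d\delta$. Then $V_{\mathcal{A},\nu}=\Gamma_d(B)\big(\mathrm{Sym}^{(\ell-1)}_d\big)$ inside $\mathrm{Sym}^{(\ell)}_d$. The graded Cartan matrix of every block of weight $d$ is equivalent over $\mathcal{A}$ to the matrix of $\Gamma_d(K)$.
\end{proposition}

\begin{proof}
Let $L=\Gamma_d(B)(\mathrm{Sym}^{(\ell-1)}_d)$. It is spanned by the products of the $Q_{j,k}$ of total degree $d$. By Proposition~\ref{prop:pieri} these are obtained by applying products of the $A_j^{(k)}$ to $|\kappa\rangle$, which corresponds to $1$ and lies in $V_{\mathcal{A}}$. With Lemmas~\ref{lem:divided} and~\ref{lem:cores}(a) we get $L\subset V_{\mathcal{A},\nu}\subset\mathrm{Sym}^{(\ell)}_d$.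

For the reverse inclusion we show that $L$ is saturated and has the right rank. Deleting column $0$ of $B$ gives a unitriangular matrix $B'=B\Pi$, where $\Pi$ is an $\ell\times(\ell-1)$ matrix of $0$'s and $1$'s. By Lemma~\ref{lem:functor}(b), $\sigma=\Gamma_d(B')^{-1}\circ\Gamma_d(\Pi)$ is a left inverse of $\Gamma_d(B)$ defined over $\mathcal{A}$. So $\Gamma_d(B)$ is injective and $L$ has rank $u(\ell-1,d)$, which is the rank of $V_{\mathcal{A},\nu}$ by Corollary~\ref{cor:blocks}. Hence $L$ and $V_{\mathcal{A},\nu}$ span the same $\mathbb{Q}(v)$-space, and any $x\in V_{\mathcal{A},\nu}$ is $\Gamma_d(B)y$ for some $y\in\mathbb{Q}(v)\otimes\mathrm{Sym}^{(\ell-1)}_d$. Then $y=\sigma(x)$ is integral, so $x\in L$.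

Let $(\sigma_a)$ be the orthonormal basis of products of Schur functions in $\mathrm{Sym}^{(\ell-1)}_d$. By Lemma~\ref{lem:functor}(b),(c), $(\Gamma_d(B)\sigma_a,\Gamma_d(B)\sigma_{a'})_F=\langle\sigma_a,\Gamma_d(BB^T)\sigma_{a'}\rangle$, so the Gram matrix of $L$ in the basis $(\Gamma_d(B)\sigma_a)$ is the matrix of $\Gamma_d(K)$. Corollary~\ref{cor:blocks} finishes the proof.
\end{proof}

\section{Reduction to one set of variables}\label{sec:reduction}

\begin{lemma}\label{lem:K}
$K$ is equivalent over $\mathcal{A}$ to $\operatorname{diag}(1,\dots,1,\Theta)$.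
\end{lemma}

\begin{proof}
The determinants $\Delta_n$ of the tridiagonal matrices of size $n$ satisfy $\Delta_0=1$, $\Delta_1=1+q$ and $\Delta_n=(1+q)\Delta_{n-1}-q\Delta_{n-2}$, so $\Delta_n=1+q+\dots+q^n$ and $\det K=\Theta$. The submatrix $W$ on rows $1,\dots,\ell-2$ and columns $2,\dots,\ell-1$ is lower triangular with diagonal entries $v$, hence invertible. Moving the first column of $K$ to the end gives a block matrix
\[
\begin{pmatrix}W&x\\ y&z\end{pmatrix}=\begin{pmatrix}1&0\\ yW^{-1}&1\end{pmatrix}\begin{pmatrix}W&0\\0&z-yW^{-1}x\end{pmatrix}\begin{pmatrix}1&W^{-1}x\\0&1\end{pmatrix},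
\]
and comparing determinants shows that $z-yW^{-1}x$ is a unit multiple of $\Theta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
For $d=0$ the Cartan matrix is $(1)$ and the multiset is empty. Let $d\ge1$. By Proposition~\ref{prop:lattice}, Lemma~\ref{lem:K} and Lemma~\ref{lem:functor}(b), the graded Cartan matrix of any block of weight $d$ is equivalent to $\Gamma_d(\operatorname{diag}(1,\dots,1,\Theta))$, with $\ell-2$ ones. By Lemma~\ref{lem:functor}(d) this map is the direct sum over $0\le s\le d$ of the identity of $\mathrm{Sym}^{(\ell-2)}_{d-s}$ tensored with $\varphi|_{\mathrm{Sym}_s}$, that is, of $u(\ell-2,d-s)$ copies of $\varphi|_{\mathrm{Sym}_s}$. The term $s=0$ contributes only $1$'s, and Theorem~\ref{thm:B} diagonalizes the others. The last assertion follows because $I^v_{p^r}(\lambda)$ and $I^v_{p,r}(\lambda)$ differ by a unit.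
\end{proof}

\section{The diagonal form of $\varphi$}\label{sec:phi}

We must find two $\mathcal{A}$-bases $(b_\lambda)$ and $(x_\lambda)$ of $\mathrm{Sym}_s$ with $\varphi(b_\lambda)=I^v_\ell(\lambda)x_\lambda$. The power sums diagonalize $\varphi$, but they form a basis only after tensoring with $\mathbb{Q}$. They do give the determinant, and they show that $\varphi$ is invertible over $\mathbb{Q}(v)$.

\subsection{The smallest case}\label{sub:small}
Let $\ell=2$ and $s=2$. From $H(\xi)\mapsto H(\xi)H(q\xi)$ we get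
\[
\varphi(h_2)=(1+q^2)h_2+qh_1^2,\qquad\varphi(h_1^2)=(1+q)^2h_1^2 .
\]
The eigenvalues are $1+q^2$ and $(1+q)^2$, but $\varphi$ is not equivalent to $\operatorname{diag}(1+q^2,(1+q)^2)$ over $\mathcal{A}$: the entries of that matrix are even at $v=1$, whereas the matrix of $\varphi$ has the unit entry $q$. The theorem predicts $I^v_2((2))=1$ and $I^v_2((1,1))=(1+q)^2(1+q^2)$. Take $b_{(2)}=h_2$. The choice $b_{(1,1)}=h_1^2$ yields only the factor $(1+q)^2$, but a correction by $h_2$ gains the missing one:
\[
\varphi\big(h_1^2+q(1+q)^2h_2\big)=(1+q)^2(1+q^2)\,\big(h_1^2+qh_2\big).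
\]
So $b_{(1,1)}=h_1^2+q(1+q)^2h_2$, $x_{(1,1)}=h_1^2+qh_2$ and $x_{(2)}=(1+q^2)h_2+qh_1^2$. The $b_\lambda$ form a basis because they are unitriangular in the $h_\lambda$. The $x_\lambda$ are not triangular; they form a basis because their determinant is $(1+q^2)-q^2=1$, and this value was forced, since $\det\varphi$ equals the product of the two factors extracted. The general proof follows this pattern.

\subsection{The determinant, and reduction to rectangles}

\begin{lemma}\label{lem:det}
$\det(\varphi|_{\mathrm{Sym}_s})=\prod_{\lambda\in\mathsf{Par}(s)}I^v_\ell(\lambda)$.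
\end{lemma}

\begin{proof}
The partitions of $s$ with $m_n(\lambda)\ge k$ correspond to the partitions of $s-nk$. So for any quantities $\gamma(n,k)$,
\[
\prod_{\lambda\in\mathsf{Par}(s)}\prod_{n\ge1}\prod_{k=1}^{m_n(\lambda)}\gamma(n,k)=\prod_{L\ge1}\Big(\prod_{nk=L}\gamma(n,k)\Big)^{|\mathsf{Par}(s-L)|}.
\]
On the basis $p_\lambda$, $\det\varphi$ is the left side for $\gamma(n,k)=\frac{1-q^{\ell n}}{1-q^n}$, and $\prod_\lambda I^v_\ell(\lambda)$ is the left side for the factors in \eqref{eq:J}. So it suffices to show, for each $L\ge1$,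
\[
\prod_{n\mid L}\frac{1-q^{\ell n}}{1-q^n}=\prod_{nk=L}\frac{1-q^{\ell k}}{1-q^{g_na_{N_n}(k)}} .
\]
The numerators agree, since $k$ runs over the divisors of $L$. For the denominators we show that $n\mapsto g_na_{N_n}(L/n)$ permutes the divisors of $L$. Fix a prime $p$ and let $\rho=\nu_p(\ell)$, $X=\nu_p(L)$, $x=\nu_p(n)$. If $x<\rho$, then $\nu_p(g_n)=x$ and $p\mid N_n$, so the image has valuation $x$. If $\rho\le x\le X$, then $\nu_p(g_n)=\rho$ and $p\nmid N_n$, so the image has valuation $\rho+X-x$. Thus the map acts on each exponent separately, by a permutation of $\{0,\dots,X\}$ that fixes the $x<\rho$ and reverses the rest.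
\end{proof}

Since $\varphi$ is multiplicative and $I^v_\ell(\lambda)$ is a product over the part sizes of $\lambda$, it is enough to treat the rectangles $(n^m)$. Let $\mathcal{P}_{n,m}$ be the set of partitions of $nm$ with at most $m$ parts, other than $(n^m)$.

\begin{proposition}\label{prop:rect}
For all $n\ge1$, $m\ge0$ there is $x_{n,m}\in\mathrm{Sym}_{nm}$ with
\[
\varphi^{-1}\big(J_n(m)\,x_{n,m}\big)\in h_n^m+\sum_{\sigma\in\mathcal{P}_{n,m}}\mathcal{A}\,h_\sigma .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:rect}]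
For a partition $\sigma$ let $\|\sigma\|^2=\sum_i\sigma_i^2$. This is additive under union of partitions, and $h_\sigma h_{\sigma'}=h_{\sigma\cup\sigma'}$. If $\sigma\in\mathcal{P}_{n,m}$, then $\|\sigma\|^2>mn^2=\|(n^m)\|^2$, because $\sum_{i=1}^m\sigma_i^2-mn^2=\sum_{i=1}^m(\sigma_i-n)^2$. For $\lambda\in\mathsf{Par}(s)$ put $x_\lambda=\prod_nx_{n,m_n(\lambda)}\in\mathrm{Sym}_s$, where $x_{n,0}=1$, and $b_\lambda=\varphi^{-1}(I^v_\ell(\lambda)x_\lambda)$. Multiplying out the product over $n$ gives $b_\lambda\in h_\lambda+\sum_{\|\sigma\|>\|\lambda\|}\mathcal{A}h_\sigma$. Let $\mathcal{B}$, $\mathcal{X}$ and $[\varphi]$ be the matrices over $\mathcal{A}$ of $(b_\lambda)$, $(x_\lambda)$ and $\varphi$ in the basis $(h_\sigma)$. Then $\mathcal{B}$ is unitriangular when the partitions are ordered by $\|\cdot\|$, so $\det\mathcal{B}=1$, and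
\[
[\varphi]\,\mathcal{B}=\mathcal{X}\operatorname{diag}(I^v_\ell(\lambda))_{\lambda\in\mathsf{Par}(s)} .
\]
Taking determinants and cancelling the nonzero product in Lemma~\ref{lem:det} gives $\det\mathcal{X}=1$. Hence $[\varphi]=\mathcal{X}\operatorname{diag}(I^v_\ell(\lambda))\mathcal{B}^{-1}$ with $\mathcal{X}$ and $\mathcal{B}$ invertible over $\mathcal{A}$.
\end{proof}

The rest of the paper proves Proposition~\ref{prop:rect}. The case $m=0$ is trivial. Let $\Phi_j$ be the $j$-th cyclotomic polynomial, so that $1-q^r=-\prod_{j\mid r}\Phi_j(q)$.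

\subsection{One part}
For $m=1$ the set $\mathcal{P}_{n,1}$ is empty and $J_n(1)=\frac{1-q^\ell}{1-q^{g_n}}$, so the claim is the following.

\begin{lemma}\label{lem:one}
$\varphi(h_n)\in J_n(1)\,\mathrm{Sym}$.
\end{lemma}

\begin{proof}
The coefficients of $\varphi(h_n)$ in the basis $(h_\sigma)$ lie in $\mathbb{Z}[q]$, and $J_n(1)$ is the product of the $\Phi_j(q)$ with $j\mid\ell$ and $j\nmid n$. Fix such a $j$ and specialize $q$ to a primitive $j$-th root of unity $\zeta$. The eigenvalue $\sum_{i<\ell}\zeta^{ik}$ of $p_k$ vanishes unless $j\mid k$. Every partition of $n$ has a part not divisible by $j$, so $\varphi$ specializes to $0$ in degree $n$, and $\Phi_j$ divides all the coefficients. The $\Phi_j$ are distinct, irreducible and monic, so their product divides the coefficients in $\mathbb{Z}[q]$.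
\end{proof}

Put $Z_n=\varphi(h_n)/J_n(1)\in\mathrm{Sym}_n$ and $Y_n=J_n(1)^{-1}$, so that $\varphi^{-1}(Z_n)=Y_nh_n$. For example, if $\ell=2$ then $\varphi(h_3)=(1+q^3)h_3+(q+q^2)h_2h_1$ and $Z_3=(1-q+q^2)h_3+qh_2h_1$.

\subsection{Plethysm}
For $m\ge2$ the choice $x_{n,m}=Z_n^m$ extracts only $J_n(1)^m$, which is too little, as Section~\ref{sub:small} shows. There $Z_1=h_1$, and the solution used all of $\mathrm{Sym}_2$. For general $n$ we need a supply of integral elements of degree $nm$ built from $Z_n$ on which $\varphi^{-1}$ can be computed. Plethysm $f\mapsto f[Z_n]$, $f\in\mathrm{Sym}_m$, provides it.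

Extend $\psi^k$ to a ring endomorphism of $\mathrm{Sym}_{\mathbb{Q}(v)}=\mathbb{Q}(v)\otimes_{\mathcal{A}}\mathrm{Sym}$ by $w\mapsto w^k$, $p_j\mapsto p_{jk}$; in terms of variables $x_1,x_2,\dots$ it replaces $w$ and each $x_i$ by its $k$-th power. For $U\in\mathrm{Sym}_{\mathbb{Q}(v)}$ let $f\mapsto f[U]$ be the $\mathbb{Q}(v)$-algebra endomorphism with $p_k\mapsto\psi^k(U)$. Note that $\psi^k$ is applied to the coefficients of $U$ but not to those of $f$. If $U=Y\in\mathbb{Q}(v)$, then $f[Y]\in\mathbb{Q}(v)$.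

\begin{lemma}\label{lem:pleth}
\begin{enumerate}
\item[(a)] If $f\in\mathrm{Sym}_m$ and $U\in\mathrm{Sym}_n$ with $n\ge1$, then $f[U]\in\mathrm{Sym}_{nm}$. If $f$ and $U$ are defined over $\mathbb{Z}$, so is $f[U]$.
\item[(b)] $\varphi^{-1}(f[U])=f[\varphi^{-1}(U)]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) It suffices to treat $f=h_r$. Write $U=\sum_ic_iy_i$ with $c_i\in\mathbb{Z}$ and $y_i$ distinct monomials in $w^{\pm1}$ and the variables. Then $\psi^k(U)=\sum_ic_iy_i^k$, so $\sum_rh_r[U]\xi^r=\prod_i(1-y_i\xi)^{-c_i}$. Each $y_i$ has degree $n\ge1$ in the variables, so each monomial in the variables receives finitely many contributions, and its coefficient in $h_r[U]$ lies in $\mathcal{A}$, or in $\mathbb{Z}$ if $w$ does not occur.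

(b) Both $\varphi\psi^k$ and $\psi^k\varphi$ send $p_j$ to $\psi^{jk}(\Theta)p_{jk}$ and a scalar $a$ to $\psi^k(a)$, so $\varphi$ and $\varphi^{-1}$ commute with $\psi^k$. The two sides of (b) are $\mathbb{Q}(v)$-algebra maps in $f$ that agree on each $p_k$.
\end{proof}

Let $f=\sum_\rho f_\rho p_\rho$ have degree $m$. Since $p_\rho[Y_nh_n]=p_\rho[Y_n]\,p_\rho[h_n]$ and $p_\rho=\sum_\mu\chi^\mu_\rho s_\mu$,
\begin{equation}\label{eq:theta}
\varphi^{-1}(f[Z_n])=f[Y_nh_n]=\sum_{\mu\in\mathsf{Par}(m)}\theta_\mu(f)\,s_\mu[h_n],\qquad\theta_\mu(f)=\sum_\rho f_\rho\chi^\mu_\rho\,p_\rho[Y_n].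
\end{equation}
This separates the problem: the $s_\mu[h_n]$ are integral and control the triangularity, and the scalars $\theta_\mu(f)$ carry the denominators. Let $\varepsilon_\rho$ be the sign of a permutation of cycle type $\rho$, and let $\omega$ be the $\mathcal{A}$-linear involution of $\mathrm{Sym}$ with $\omega p_\rho=\varepsilon_\rho p_\rho$.

\begin{lemma}\label{lem:shape}
For $\mu\in\mathsf{Par}(m)$, $s_\mu[h_n]\in\mathbb{Z}h_n^m+\sum_{\sigma\in\mathcal{P}_{n,m}}\mathbb{Z}h_\sigma$. The coefficient of $h_n^m$ is $1$ if $n$ is even and $\mu=(m)$, or $n$ is odd and $\mu=(1^m)$, and it is $0$ otherwise.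
\end{lemma}

\begin{proof}
Over $\mathbb{C}$ we have $\sum_np_k[h_n]\xi^{kn}=\prod_i(1-x_i^k\xi^k)^{-1}=\prod_{\zeta^k=1}H(\zeta\xi)$. So $p_k[h_n]$ is a combination of $h_\sigma$ with $\sigma$ a partition of $kn$ with at most $k$ parts, and $h_n^k$ arises only by taking $h_n$ from each factor, with coefficient $\prod_\zeta\zeta^n=(-1)^{(k-1)n}$. Multiply over the parts $k$ of $\rho\in\mathsf{Par}(m)$. The product $p_\rho[h_n]$ involves only $h_\sigma$ with at most $m$ parts, and $h_n^m$ arises only as the product of the $h_n^{\rho_i}$, with coefficient $\varepsilon_\rho^n$. The coefficient of $h_n^m$ in $s_\mu[h_n]$ is therefore $\sum_\rho z_\rho^{-1}\chi^\mu_\rho\varepsilon_\rho^n$, the multiplicity in $\chi^\mu$ of the trivial character $\chi^{(m)}$ for $n$ even and of the sign character $\chi^{(1^m)}$ for $n$ odd. The coefficients are integers by Lemma~\ref{lem:pleth}(a).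
\end{proof}

\subsection{The common denominator}
Fix $n$ and put $t=q^{g_n}$, $N=N_n$. Then $\mathbb{Z}[t^{\pm1}]\subset\mathcal{A}$ is a Laurent polynomial ring, $\psi^k(t)=t^k$, and
\[
Y=Y_n=\frac{1-t}{1-t^N},\qquad J(m)=J_n(m)=\prod_{k=1}^m\frac{1-t^{Nk}}{1-t^{a_N(k)}} .
\]
A divisor $j$ of $Nk$ is coprime to $N$ if and only if it divides $a_N(k)$. So the $k$-th factor of $J(m)$ is the product of the $\Phi_j(t)$ with $j\mid Nk$ and $\gcd(j,N)>1$. The specialization $p_k\mapsto\frac{1-t^k}{1-t^{Nk}}$ is a case of \cite[I.3, Ex.~3]{Macdonald}, which gives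
\begin{equation}\label{eq:hook}
s_\tau[Y]=t^{N\,n(\tau)}\prod_{\gamma\in\tau}\frac{1-t^{1+N\operatorname{ct}(\gamma)}}{1-t^{N\operatorname{hk}(\gamma)}},
\end{equation}
where $\gamma$ runs over the nodes of $\tau$, $\operatorname{ct}$ is the content, $\operatorname{hk}$ the hook length, and $n(\tau)=\sum_i(i-1)\tau_i$.

\begin{lemma}\label{lem:denominator}
$J(m)s_\tau[Y]\in\mathbb{Z}[t^{\pm1}]$ for all $\tau\in\mathsf{Par}(m)$. Hence $J(m)\theta_\mu(f)\in\mathcal{A}$ for all $f\in\mathrm{Sym}_m$ and $\mu\in\mathsf{Par}(m)$.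
\end{lemma}

\begin{proof}
If $N=1$, then $Y=1$, $J(m)=1$ and $s_\tau[1]=s_\tau(1,0,0,\dots)\in\{0,1\}$. Let $N\ge2$. Then $1+N\operatorname{ct}(\gamma)\ne0$, so $J(m)s_\tau[Y]=\pm t^i\prod_j\Phi_j(t)^{\epsilon_j}$ with $i,\epsilon_j\in\mathbb{Z}$, and we must show $\epsilon_j\ge0$.

Suppose $\gcd(j,N)>1$. Then $j\nmid1+N\operatorname{ct}(\gamma)$, so the numerator in \eqref{eq:hook} contributes nothing. With $j'=j/\gcd(j,N)$ we have $j\mid Nk$ if and only if $j'\mid k$, so
\[
\epsilon_j=\lfloor m/j'\rfloor-\#\{\gamma\in\tau:j'\mid\operatorname{hk}(\gamma)\}.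
\]
The hook lengths of $\tau$ are the differences between a bead of $\{\tau_i-i\}$ and a gap below it. Such a difference is divisible by $j'$ exactly when bead and gap lie on the same runner of the abacus with $j'$ runners. By Section~\ref{sub:abacus} the number of these pairs is the $j'$-weight of $\tau$, which is at most $m/j'$ (for $j'=1$ it is $m$). So $\epsilon_j\ge0$.

Suppose $\gcd(j,N)=1$. Then $\Phi_j$ does not occur in $J(m)$, and we need $s_\tau[Y]=\sum_\rho z_\rho^{-1}\chi^\tau_\rho\prod_i\frac{1-t^{\rho_i}}{1-t^{N\rho_i}}$ to be regular at a primitive $j$-th root of unity $\zeta$. Each factor $\frac{1-t^r}{1-t^{Nr}}$ is: if $j\mid r$ its value is $1/N$, and otherwise $j\nmid Nr$, so the denominator does not vanish.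

For the second statement we may take $f=s_\nu$, as $\theta_\mu$ is linear. Write $\chi^\mu\chi^\nu=\sum_\tau g_{\mu\nu\tau}\chi^\tau$ with integers $g_{\mu\nu\tau}$. Then $\theta_\mu(s_\nu)=\sum_\rho z_\rho^{-1}\chi^\nu_\rho\chi^\mu_\rho p_\rho[Y]=\sum_\tau g_{\mu\nu\tau}s_\tau[Y]$.
\end{proof}

For $\tau=(m)$ the hook lengths are $1,\dots,m$, so $\epsilon_j=0$ whenever $\gcd(j,N)>1$. Thus no cyclotomic factor of $J(m)$ can be spared, which explains the shape of \eqref{eq:J}. Explicitly, \eqref{eq:hook} gives
\begin{equation}\label{eq:hm}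
J(m)h_m[Y]=\prod_{i=0}^{m-1}(1-t^{1+Ni})\Big/\prod_{k=1}^m(1-t^{a_N(k)}).
\end{equation}

\subsection{The unit ideal}
To make the coefficient of $h_n^m$ equal to $1$, the elements $J(m)s_\tau[Y]$ must generate the unit ideal. In $\mathbb{Z}[t^{\pm1}]$ this is stronger than having no common factor: they must not all lie in any maximal ideal, and different maximal ideals call for different test functions.

\begin{lemma}\label{lem:unit}
There is $f\in\mathrm{Sym}_m$ with $J(m)f[Y]=1$.
\end{lemma}

\begin{proof}
Let $\mathfrak{a}$ be the ideal of $\mathbb{Z}[t^{\pm1}]$ generated by the $J(m)s_\tau[Y]$, $\tau\in\mathsf{Par}(m)$. It consists of the $J(m)f[Y]$ with $f$ a $\mathbb{Z}[t^{\pm1}]$-combination of the $s_\tau$, so we must show $1\in\mathfrak{a}$. Let $\mathfrak{m}$ be a maximal ideal; we find an element of $\mathfrak{a}$ that is a unit in the localization $\mathcal{O}\subset\mathbb{Q}(t)$ at $\mathfrak{m}$, hence not in $\mathfrak{m}$. The residue field $\mathbb{F}$ is a field that is finitely generated as a ring, so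 it is finite. Let $p$ be its characteristic and $e$ the order of $t$ in $\mathbb{F}^\times$. Then:
\begin{itemize}
\item[(i)] $1-t^r$ is a unit of $\mathcal{O}$ if and only if $e\nmid r$;
\item[(ii)] if $e\mid r'\mid r$ and $p\nmid r/r'$, then $\frac{1-t^r}{1-t^{r'}}=\sum_{i<r/r'}t^{r'i}$ has image $r/r'\ne0$ in $\mathbb{F}$, so it is a unit of $\mathcal{O}$.
\end{itemize}

\emph{Case 1: $\gcd(e,N)>1$.} Take $f=h_m$. All exponents in \eqref{eq:hm} are coprime to $N$, so none is divisible by $e$, and \eqref{eq:hm} is a unit by (i).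

\emph{Case 2: $\gcd(e,N)=1$ and $p\nmid N$.} Take $f=h_1^m$, so $J(m)f[Y]=J(m)Y^m$. We show that each $\frac{1-t^{Nk}}{1-t^{a_N(k)}}$ is a unit; this covers $J(m)$ and also $Y^{-1}$, the factor for $k=1$. If $e\mid a_N(k)$, use (ii): every prime divisor of $Nk/a_N(k)$ divides $N$, so it is not $p$. If $e\nmid a_N(k)$, then $e\nmid Nk$, because $e$ is coprime to $N$, and (i) applies to numerator and denominator.

\emph{Case 3: $\gcd(e,N)=1$ and $p\mid N$.} Let $M=\lfloor m/e\rfloor$, $m'=m-Me<e$, and take $f=h_{Me}h_1^{m'}$. Then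
\[
J(m)f[Y]=\frac{J(m)}{J(Me)}\cdot Y^{m'}\cdot J(Me)h_{Me}[Y].
\]
The first factor is a product over $Me<k\le m$; here $e\nmid k$, so $e\nmid Nk$ and $e\nmid a_N(k)$, and it is a unit by (i). If $m'>0$, then $e>1$, so $e\nmid1$ and $e\nmid N$, and $Y$ is a unit by (i). The last factor is \eqref{eq:hm} with $Me$ in place of $m$. All its exponents are coprime to $N$, hence to $p$. Exactly $M$ exponents $1+Ni$ are divisible by $e$, since $N$ is invertible modulo $e$ and $i$ runs over $Me$ consecutive integers. Exactly $M$ exponents $a_N(k)$ are divisible by $e$, since $e\mid a_N(k)$ if and only if $e\mid k$. By (ii) with $r'=e$, each of these $2M$ factors is a unit times $1-t^e$, so they cancel up to a unit, and the remaining factors are units by (i).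
\end{proof}

\begin{remark}
The mixed function in Case 3 cannot be replaced by $h_m$ or $h_1^m$. Let $N=2$, $m=5$ and $\mathfrak{m}=(2,1+t+t^2)$, so $p=2$ and $e=3$. Then $J(5)h_5[Y]=\frac{(1-t^7)(1-t^9)}{(1-t)^2}$ is divisible by $1+t+t^2$, and $J(5)Y^5=(1+t^2)\cdot\frac{1+t^3}{1+t}\cdot(1+t^2)(1+t^4)\cdot\frac{1+t^5}{1+t}$ is divisible by $1-t+t^2\in\mathfrak{m}$.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:rect}]
By \eqref{eq:theta} and Lemma~\ref{lem:shape}, for $f\in\mathrm{Sym}_m$ the coefficient of $h_n^m$ in $\varphi^{-1}(f[Z_n])$ is $\theta_{(m)}(f)=f[Y_n]$ if $n$ is even, and $\theta_{(1^m)}(f)=\sum_\rho f_\rho\varepsilon_\rho p_\rho[Y_n]=(\omega f)[Y_n]$ if $n$ is odd. Let $f_0\in\mathrm{Sym}_m$ be given by Lemma~\ref{lem:unit}, and put $f=f_0$ for $n$ even and $f=\omega f_0$ for $n$ odd. Then $x_{n,m}=f[Z_n]$ lies in $\mathrm{Sym}_{nm}$ by Lemmas~\ref{lem:one} and~\ref{lem:pleth}(a), and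
\[
\varphi^{-1}\big(J_n(m)x_{n,m}\big)=\sum_\mu J_n(m)\theta_\mu(f)\,s_\mu[h_n].
\]
By Lemmas~\ref{lem:denominator} and~\ref{lem:shape} the right side is an $\mathcal{A}$-combination of $h_n^m$ and the $h_\sigma$, $\sigma\in\mathcal{P}_{n,m}$, and the coefficient of $h_n^m$ is $J_n(m)f_0[Y_n]=1$.
\end{proof}

This completes the proof of Theorem~\ref{thm:B}, and with it that of Theorem~\ref{thm:A}.

\begin{thebibliography}{9}

\bibitem{Lusztig}
Lusztig, \emph{Introduction to Quantum Groups}.

\bibitem{Macdonald}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}.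

\bibitem{Tsuchioka}
Shunsuke Tsuchioka, \emph{Graded Cartan determinants of the symmetric groups}, arXiv:1205.0185 (2012).

\end{thebibliography}
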